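\title{Additive idempotent ultrafilters have infinite multiplicative order}

\begin{abstract}
Addition and multiplication of positive integers extend to associative operations on the set $\beta\mathbb{N}$ of ultrafilters on $\mathbb{N}$. We show that if $e=e+e$, then the multiplicative powers $e,\ e\cdot e,\ e\cdot e\cdot e,\dots$ are pairwise distinct; in particular no additive idempotent satisfies $e^n=e^{n+1}$. More strongly, a product of additive idempotents determines its factors, in order, up to rescaling them by positive rationals with product $1$. Both proofs compare the $2$-adic valuation of an integer with its logarithm.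
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathbb{N}$ be the set of positive integers and $\beta\mathbb{N}$ the set of ultrafilters on $\mathbb{N}$; the facts about ultrafilters that we need are recalled in Section~\ref{sec:prelim}. For $p\in\beta\mathbb{N}$ and a statement $\varphi(x)$, we say that $\varphi(x)$ holds \emph{for $p$-most $x$} if $\{x\in\mathbb{N}:\varphi(x)\}\in p$. For $x\in\mathbb{N}$ and $A\subseteq\mathbb{N}$ put $-x+A=\{y\in\mathbb{N}:x+y\in A\}$ and $x^{-1}A=\{y\in\mathbb{N}:xy\in A\}$. The sum and the product of $p,q\in\beta\mathbb{N}$ are defined by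
\[
A\in p+q\iff\{x:-x+A\in q\}\in p,\qquad A\in p\cdot q\iff\{x:x^{-1}A\in q\}\in p .
\]
In words, $A\in p\cdot q$ means: for $p$-most $x$, for $q$-most $y$, $xy\in A$; likewise for sums. The order matters, because $y$ is chosen after $x$ and the set of admissible $y$ may depend on $x$. Both $p+q$ and $p\cdot q$ are ultrafilters and both operations are associative. We identify $k\in\mathbb{N}$ with the principal ultrafilter $\{A:k\in A\}$; on such ultrafilters the two operations are the usual ones. Put $p^1=p$ and $p^n=p^{n-1}\cdot p$ for $n>1$, and let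
\[
E_+=\{e\in\beta\mathbb{N}:e=e+e\}
\]
be the set of \emph{additive idempotents}. This set is nonempty.

Idempotents force configurations. If $e=e+e$ and $A\in e$, then for $e$-most $x$ we have $x\in A$ and $-x+A\in e$; fixing such an $x$ and any $y\in A\cap(-x+A)$ gives $x,y,x+y\in A$. In the same way every member of a multiplicative idempotent $p=p\cdot p$ contains a triple $x,y,xy$. It is natural to ask how far one ultrafilter can serve both operations. Two known facts limit this.
\begin{enumerate}
\item[(i)] If $e=e^n$ for some $n>1$, then $e=e\cdot e$. This follows from the theorem of Zelenyuk that $(\beta\mathbb{N},\cdot)$ contains no nontrivial finite group.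
\item[(ii)] No ultrafilter on $\mathbb{N}$ is both an additive and a multiplicative idempotent. This follows from Hindman's $7$-coloring of $\mathbb{N}$ in which no infinite set is monochromatic together with its pairwise sums and pairwise products.
\end{enumerate}
Together they show that $e\ne e^m$ for $e\in E_+$ and $m>1$. The next possibility is that the powers of $e$ stabilize later, and this is the question posed in \cite{Griffin}.

\begin{quote}
\emph{Is there an additive idempotent of finite multiplicative order? That is, is there an $e\in E_+$ with $e^n=e^{n+1}$ for some $n\in\mathbb{N}$?}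
\end{quote}

The two formulations match: if $e^n=e^{n+d}$, then $e^{j}$ depends for $j\ge n$ only on $j$ modulo $d$, so $\{e^j:j\ge n\}$ is a homomorphic image of $\mathbb{Z}/d\mathbb{Z}$, and Zelenyuk's theorem makes this group trivial. If $e^n=e^{n+1}$, then $e^n$ is a multiplicative idempotent. Fact~(ii) suggests that this is impossible, but it does not apply when $n\ge2$, since nothing makes $e^n$ an additive idempotent. A typical integer for $e^n$ is a product $x_1\cdots x_n$, and it is conceivable that after a few multiplications the product no longer records how many factors went into it. It always does.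

\begin{theorem}\label{thm:powers}
If $e\in E_+$ and $1\le n<m$, then $e^n\ne e^m$. In particular, no $e\in E_+$ satisfies $e^n=e^{n+1}$ for any $n$.
\end{theorem}

In fact the product remembers the factors themselves. Every $e\in E_+$ contains $d\mathbb{N}$ for all $d\in\mathbb{N}$ (Lemma~\ref{lem:div}). Hence for a rational $t>0$ the number $tx$ is an integer for $e$-most $x$, and
\[
te=\bigl\{A\subseteq\mathbb{N}:\{x:tx\in A\}\in e\bigr\}
\]
is an ultrafilter, the image of $e$ under $x\mapsto tx$. Such multiples give unavoidable coincidences: for $e,f\in E_+$ we have $(2e)\cdot f=e\cdot(2f)$, where $2e,2f\in E_+$ and $2e\ne e$ (Lemmas \ref{lem:rational} and~\ref{lem:free}). There are no others.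

\begin{theorem}\label{thm:factor}
Let $e_1,\dots,e_n,f_1,\dots,f_m\in E_+$. Then
\[
e_1\cdot e_2\cdots e_n=f_1\cdot f_2\cdots f_m
\]
if and only if $n=m$ and there are positive rationals $t_1,\dots,t_n$ with $t_1\cdots t_n=1$ and $f_i=t_ie_i$ for all $i$.
\end{theorem}

\begin{corollary}\label{cor:main}
Let $e,f\in E_+$.
\begin{enumerate}
\item[(a)] $e^n=f^m$ if and only if $n=m$ and $e=f$.
\item[(b)] $e\cdot f=f\cdot e$ if and only if $f=te$ for some rational $t>0$.
\item[(c)] For $p\in\beta\mathbb{N}$, we have $p\cdot e\in E_+$ if and only if $p$ is principal. In particular $E_+\cap(E_+\cdot E_+)=\emptyset$.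
\end{enumerate}
\end{corollary}

The proofs do not use (i) or (ii). They look at the two ends of the binary expansion of an integer $x$. The lowest digit $1$ is in position $\nu(x)$, the exponent of $2$ in $x$, and the highest is located by $\log x$; throughout, $\log$ is the logarithm to base $2$. Both functions turn products into sums. In a sum $x+y$ with $y$ chosen after $x$, the lower end comes from $x$ and the upper end from $y$, so along an additive idempotent the logarithm behaves as if it were chosen \emph{after} the valuation. In a product $x_1x_2\cdots$, everything about $x_{i+1}$ is chosen after everything about $x_i$. The data therefore come in the order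
\[
\nu(x_1),\ \log x_1,\ \nu(x_2),\ \log x_2,\ \dots,
\]
and the task is to read this alternation from the two sums $\nu(z)=\sum\nu(x_i)$ and $\log z=\sum\log x_i$, which depend only on $z=x_1x_2\cdots$.

Theorem~\ref{thm:powers} is the case $e=f$ of Corollary~\ref{cor:main}(a). We prove it first and directly (Section~\ref{sec:powers}), because there the alternation can be seen in binary digits. Sections \ref{sec:rational}--\ref{sec:final} prove Theorem~\ref{thm:factor} and the corollary; they do not depend on Section~\ref{sec:powers}.

\section{Ultrafilters, limits, and the two ends of a sum}\label{sec:prelim}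

An \emph{ultrafilter} on $\mathbb{N}$ is a family $p$ of nonempty subsets of $\mathbb{N}$ that is closed under supersets and finite intersections and contains $A$ or $\mathbb{N}\setminus A$ for every $A\subseteq\mathbb{N}$. We use the following consequences freely. Finitely many statements that hold for $p$-most $x$ hold simultaneously for $p$-most $x$, and hence for some $x$. If a finite union of sets belongs to $p$, so does one of the sets. If $p$ is nonprincipal, then it contains every cofinite set and all its members are infinite. Finally, $p\ne q$ if and only if there are disjoint sets $U\in p$ and $V\in q$.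

Applying the definition of the product to $p_1\cdot(p_2\cdots p_l)$ and using induction on $l$, we see that $A\in p_1\cdots p_l$ if and only if
\begin{equation}\label{eq:iterated}
\text{for $p_1$-most $x_1$, for $p_2$-most $x_2$, \dots, for $p_l$-most $x_l$:}\quad x_1x_2\cdots x_l\in A .
\end{equation}

Let $\mathbb{T}=\mathbb{R}/\mathbb{Z}$, and for $a\in\mathbb{T}$ let $\|a\|$ be the distance from a representative of $a$ to the nearest integer. Then $\|a+a'\|\le\|a\|+\|a'\|$, $\|-a\|=\|a\|$, and $\|s+\mathbb{Z}\|\le|s|$ for real $s$. For $\phi:\mathbb{N}\to\mathbb{T}$ and $p\in\beta\mathbb{N}$ there is a unique $\phi_p\in\mathbb{T}$, the \emph{limit of $\phi$ along $p$}, such that for every $\eta>0$ we have $\|\phi(x)-\phi_p\|<\eta$ for $p$-most $x$. Indeed, if no such point existed, every point of $\mathbb{T}$ would have an open neighborhood whose preimage is not in $p$, and finitely many of these preimages would cover $\mathbb{N}$ by compactness; uniqueness holds because distinct points have disjoint neighborhoods.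

\begin{lemma}\label{lem:additive}
If $\phi:\mathbb{N}\to\mathbb{T}$ satisfies $\phi(xy)=\phi(x)+\phi(y)$ for all $x,y$, then $\phi_{p\cdot q}=\phi_p+\phi_q$ for all $p,q\in\beta\mathbb{N}$.
\end{lemma}

\begin{proof}
Let $\eta>0$. For $p$-most $x$ and then $q$-most $y$ we have $\|\phi(x)-\phi_p\|<\eta/2$ and $\|\phi(y)-\phi_q\|<\eta/2$, so $\|\phi(xy)-\phi_p-\phi_q\|<\eta$.
\end{proof}

Let
\[
\mathcal{D}=\{p\in\beta\mathbb{N}:d\mathbb{N}\in p\text{ for every }d\in\mathbb{N}\}.
\]
Elements of $\mathcal{D}$ are nonprincipal, because $k\notin(k+1)\mathbb{N}$. If $q\in\beta\mathbb{N}$ and $r\in\mathcal{D}$, then $q\cdot r\in\mathcal{D}$, because for every $x$ and $r$-most $y$ we have $d\mid y$ and so $d\mid xy$.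

\begin{lemma}\label{lem:div}
$E_+\subseteq\mathcal{D}$. In particular, additive idempotents are nonprincipal.
\end{lemma}

\begin{proof}
Let $e\in E_+$ and $d\in\mathbb{N}$. One residue class $c$ modulo $d$ belongs to $e$. For $e$-most $x$ and then $e$-most $y$ we have $x+y\equiv2c$, so the class $2c$ belongs to $e+e=e$. Distinct classes are disjoint, so $2c\equiv c$, that is, $c\equiv0\pmod d$.
\end{proof}

The next lemma is the only other place where the equation $e=e+e$ is analyzed. It says that, in size, a typical $z$ is as close as we like to an $e$-typical $y$, where both the meaning of ``close'' and the meaning of ``typical'' may depend on $\nu(z)$.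

\begin{lemma}\label{lem:split}
Let $e\in E_+$, and for each integer $j\ge0$ let $B_j\in e$ and $\eta_j>0$. Then for $e$-most $z$ there is $y\in B_{\nu(z)}$ with $0<\log z-\log y<\eta_{\nu(z)}$.
\end{lemma}

\begin{proof}
Let $A$ be the set of $z$ with this property. Fix any $x\in\mathbb{N}$ and put $j=\nu(x)$. By Lemma~\ref{lem:div}, for $e$-most $y$ we have $y\in B_j$, $2^{j+1}\mid y$, and $y$ is so large that $\log(1+x/y)<\eta_j$. For such $y$ the number $z=x+y$ has $\nu(z)=j$ and $0<\log z-\log y<\eta_j$, so $z\in A$. Thus $-x+A\in e$ for every $x$, and $A\in e+e=e$.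
\end{proof}

\section{Counting the factors of a power}\label{sec:powers}

Let $b(x)=\lfloor\log x+\frac12\rfloor$ be the integer nearest to $\log x$. We have $b(x)\ge1$ for $x\ge2$, and
\begin{equation}\label{eq:nearest}
N\in\mathbb{Z},\ \ |\log x-N|<\tfrac12\ \Longrightarrow\ b(x)=N .
\end{equation}
For an integer $u\ge1$ let $\operatorname{supp}u$ be the set of positions of the digit $1$ in its binary expansion, so that $u=\sum_{i\in\operatorname{supp}u}2^i$. Then $u<2^k$ if and only if $\max\operatorname{supp}u<k$, and $2^k\mid u$ if and only if $\min\operatorname{supp}u\ge k$. If $u_1,\dots,u_l$ have pairwise disjoint supports, they add without carries: $\operatorname{supp}\sum u_i=\bigcup\operatorname{supp}u_i$. For nonempty finite sets $S,S'$ of integers, $S<S'$ means $\max S<\min S'$.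

\subsection*{The case $e=e\cdot e$}

Suppose $e\in E_+$ and $e=e\cdot e$. If $c$ is the class of $\nu(x)$ modulo $2^k$ for $e$-most $x$, then $\nu(x_1x_2)\equiv2c$, so $c\equiv2c$ and $c\equiv0$. Similarly the limit $u$ of $2^{-k}\log x+\mathbb{Z}$ satisfies $u=2u$, so $u=0$: the number $\log x$ is close to the integer $b(x)$, and $2^k\mid b(x)$. Now write the integers $\nu(x)$ and $b(x)$ \emph{themselves} in binary. We have just seen that their supports can be pushed beyond any position fixed in advance. Since $\log x$ is in effect chosen after $\nu(x)$, and $x_2$ after $x_1$, we may arrange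
\[
\operatorname{supp}\nu(x_1)<\operatorname{supp}b(x_1)<\operatorname{supp}\nu(x_2)<\operatorname{supp}b(x_2).
\]
For a numerical picture take $x_1=2+2^6$ and $x_2=2^8+2^{16}$. Then $\nu(x_1)=1$, $b(x_1)=6$, $\nu(x_2)=8$, $b(x_2)=16$, with supports $\{0\}<\{1,2\}<\{3\}<\{4\}$. The product $z=x_1x_2=2^9+2^{14}+2^{17}+2^{22}$ has $\nu(z)=9=1+8$ and $b(z)=22=6+16$:
\[
\begin{array}{c|ccccc}
\text{position}&0&1&2&3&4\\ \hline
\nu(z)=9&1&0&0&1&0\\
b(z)=22&0&1&1&0&1\\ \hline
\text{label}&\nu&b&b&\nu&b
\end{array}
\]
The label word $\nu\,bb\,\nu\,b$ is computed from $z$ alone and has four runs, whereas the word $\nu\,bb$ of the single factor $x_1$ has two. So $e$-most integers have two runs and $(e\cdot e)$-most integers have four, which contradicts $e=e\cdot e$. The general proof makes each step precise.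

\subsection*{The general case}

An equation $e^n=e^m$ gives at first only $(m-n)u=0$ for the limits above. Dividing the additive function by $m-n$ beforehand removes the factor.

\begin{lemma}\label{lem:vanish}
Let $p\in\beta\mathbb{N}$ satisfy $p^n=p^m$ with $n<m$, and let $\psi:\mathbb{N}\to\mathbb{R}$ satisfy $\psi(xy)=\psi(x)+\psi(y)$. Then $\psi(x)+\mathbb{Z}$ has limit $0$ along $p$.
\end{lemma}

\begin{proof}
Put $d=m-n$, $\phi(x)=\psi(x)/d+\mathbb{Z}$ and $u=\phi_p$. By Lemma~\ref{lem:additive}, $nu=\phi_{p^n}=\phi_{p^m}=mu$, so $du=0$. Hence $\|\psi(x)+\mathbb{Z}\|=\|d\phi(x)-du\|\le d\,\|\phi(x)-u\|$, which tends to $0$ along $p$.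
\end{proof}

\begin{lemma}\label{lem:digits}
Let $e\in E_+$ satisfy $e^n=e^m$ with $n<m$. Let $k\ge0$ be an integer and $0<\eta\le\frac12$. Then for $e$-most $x$:
\begin{enumerate}
\item[(a)] $\nu(x)\ge1$ and $2^k\mid\nu(x)$;
\item[(b)] $b(x)\ge1$, $|\log x-b(x)|<\eta$ and $2^k\mid b(x)$;
\item[(c)] $\operatorname{supp}\nu(x)<\operatorname{supp}b(x)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $2\mathbb{N}\in e$, for $e$-most $x$ we have $\nu(x)\ge1$, $x\ge2$ and $b(x)\ge1$.

(a) By Lemma~\ref{lem:vanish} with $\psi=2^{-k}\nu$, for $e$-most $x$ the number $2^{-k}\nu(x)$ is at distance less than $2^{-k}$ from $\mathbb{Z}$. It is a multiple of $2^{-k}$, so it is an integer.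

(b) By Lemma~\ref{lem:vanish} with $\psi=2^{-k}\log$, for $e$-most $x$ there is an integer $i$ with $|2^{-k}\log x-i|<2^{-k}\eta$, that is, $|\log x-2^ki|<\eta\le\frac12$. Then $b(x)=2^ki$ by~\eqref{eq:nearest}.

(c) Part (b) cannot be applied directly, because the power of $2$ that we need depends on $x$. Lemma~\ref{lem:split} is made for this. Let $B_j=\{y:|\log y-b(y)|<\frac14,\ 2^j\mid b(y)\}$, which is in $e$ by~(b), and let $\eta_j=\frac14$. For $e$-most $x$ we have $j:=\nu(x)\ge1$ and $b(x)\geq 1$, and there is $y\in B_j$ with $|\log x-\log y|<\frac14$. Then $|\log x-b(y)|<\frac12$, so $b(x)=b(y)$ is divisible by $2^j$. Since $\nu(x)=j<2^j$, we get $\max\operatorname{supp}\nu(x)<j\le\min\operatorname{supp}b(x)$.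
\end{proof}

For $z$ with $\nu(z)\ge1$ and $\operatorname{supp}\nu(z)\cap\operatorname{supp}b(z)=\emptyset$, list $\operatorname{supp}\nu(z)\cup\operatorname{supp}b(z)$ in increasing order, label each element $\nu$ or $b$ according to the set it comes from, and let $\rho(z)$ be the number of maximal constant runs in the resulting word. For all other $z$ put $\rho(z)=0$.

\begin{proof}[Proof of Theorem~\ref{thm:powers}]
Suppose $e^n=e^m$ with $1\le n<m$. We show that for $1\le l\le m$,
\begin{equation}\label{eq:runs}
\rho(z)=2l\quad\text{for $e^l$-most $z$.}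
\end{equation}
Then the disjoint sets $\{z:\rho(z)=2n\}$ and $\{z:\rho(z)=2m\}$ belong to $e^n$ and $e^m$ respectively, which contradicts $e^n=e^m$.

By Lemma~\ref{lem:digits}, the set
\[
X=\Bigl\{x:\ \nu(x)\ge1,\ \ |\log x-b(x)|<\tfrac1{2m},\ \ \operatorname{supp}\nu(x)<\operatorname{supp}b(x)\Bigr\}
\]
belongs to $e$. Given $x_i\in X$, choose $k$ with $2^k>b(x_i)$. By Lemma~\ref{lem:digits}(a), for $e$-most $x_{i+1}$ we have $x_{i+1}\in X$ and $2^k\mid\nu(x_{i+1})$, hence $\operatorname{supp}b(x_i)<\operatorname{supp}\nu(x_{i+1})$. Therefore, for $e$-most $x_1$, \dots, for $e$-most $x_l$, all $x_i$ lie in $X$ and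
\begin{equation}\label{eq:chain}
\operatorname{supp}\nu(x_1)<\operatorname{supp}b(x_1)<\operatorname{supp}\nu(x_2)<\dots<\operatorname{supp}\nu(x_l)<\operatorname{supp}b(x_l),
\end{equation}
a chain of $2l$ nonempty sets. By~\eqref{eq:iterated} it suffices to show $\rho(z)=2l$ for $z=x_1\cdots x_l$ with such $x_i$. We have $\nu(z)=\sum\nu(x_i)$. Also
\[
\Bigl|\log z-\sum b(x_i)\Bigr|\le\sum|\log x_i-b(x_i)|<\frac{l}{2m}\le\frac12,
\]
so $b(z)=\sum b(x_i)$ by~\eqref{eq:nearest}. By~\eqref{eq:chain} both sums are carry-free, so $\operatorname{supp}\nu(z)=\bigcup\operatorname{supp}\nu(x_i)$ and $\operatorname{supp}b(z)=\bigcup\operatorname{supp}b(x_i)$. These two sets are disjoint, and the runs of the label word are exactly the $2l$ sets in~\eqref{eq:chain}. This proves~\eqref{eq:runs}.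
\end{proof}

\begin{remark}\label{rem:divisibility}
Parts (a) and (b) of Lemma~\ref{lem:digits} use only $e\in\mathcal{D}$ and $e^n=e^m$; the equation $e=e+e$ enters in earnest only in~(c). It cannot be weakened to $e\in\mathcal{D}$. The sets $\{p:A\in p\}$ form a base of a compact Hausdorff topology on $\beta\mathbb{N}$ in which each map $p\mapsto p\cdot q$ is continuous, and a nonempty compact Hausdorff semigroup with this continuity property has an idempotent. The set $\mathcal{D}$ is nonempty, closed, and closed under products, so it contains some $p=p\cdot p$. For this $p$, (a) and (b) hold and (c) must fail.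
\end{remark}

\section{Rational multiples}\label{sec:rational}

We turn to Theorem~\ref{thm:factor}. For $p\in\mathcal{D}$ and rational $t=c/d>0$ define $tp=\{A:\{x:tx\in A\}\in p\}$ as in Section~\ref{sec:intro}. The set $\{x:tx\in\mathbb{N}\}$ contains $d\mathbb{N}$ and so belongs to $p$; hence $tp$ is an ultrafilter, and a statement $\varphi(w)$ holds for $tp$-most $w$ if and only if, for $p$-most $x$, $tx\in\mathbb{N}$ and $\varphi(tx)$ holds. For $k\in\mathbb{N}$ the multiple $kp$ is the product $k\cdot p$, since both consist of the sets $A$ with $k^{-1}A\in p$.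

\begin{lemma}\label{lem:rational}
Let $p,r\in\mathcal{D}$ and let $t,t'>0$ be rational.
\begin{enumerate}
\item[(a)] $tp\in\mathcal{D}$, $1p=p$ and $t(t'p)=(tt')p$.
\item[(b)] $t(p\cdot r)=(tp)\cdot r=p\cdot(tr)$.
\item[(c)] If $e\in E_+$, then $te\in E_+$.
\end{enumerate}
\end{lemma}

\begin{proof}
The conditions $tx\in\mathbb{N}$, $t'x\in\mathbb{N}$, $ty\in\mathbb{N}$ hold for most $x$ and $y$ along elements of $\mathcal{D}$, so they can be added or dropped at will.

(a) If $t=c/d$ and $d'\in\mathbb{N}$, then $tx\in d'\mathbb{N}$ for all $x\in dd'\mathbb{N}\in p$, so $tp\in\mathcal{D}$. Both $t(t'p)$ and $(tt')p$ consist of the sets $A$ with $tt'x\in A$ for $p$-most $x$, and $1p=p$ by definition.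

(b) Each of the three ultrafilters consists of the sets $A$ such that for $p$-most $x$, for $r$-most $y$, $txy\in A$.

(c) $A\in te+te$ means: for $e$-most $x$, for $e$-most $y$, $tx+ty=t(x+y)\in A$. This says $A\in t(e+e)=te$.
\end{proof}

\section{Sharp and weakly sharp ultrafilters}\label{sec:sharp}

In Section~\ref{sec:powers} the equation $e^n=e^m$ forced limits in $\mathbb{T}$ to vanish, and this produced the sparse binary expansions. An equation $e_1\cdots e_n=f_1\cdots f_m$ only says that a sum of $n$ limits equals a sum of $m$ limits. So we give up digits and measure how close $\log x$ and $\nu(x)$, mapped into $\mathbb{T}$, come to their limits, whatever these are. Since we now want to recover a factor and not merely count factors, we choose the maps into $\mathbb{T}$ injective.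

Fix a real $\theta>0$ such that $\theta\log u\notin\mathbb{Z}$ for every rational $u>0$ with $u\ne1$; only the countably many values $i/\log u$ with $i\in\mathbb{Z}$ are excluded. Define
\[
\lambda(u)=\theta\log u+\mathbb{Z}\quad(u\in\mathbb{Q},\ u>0),\qquad\mu(j)=\sqrt2\,j+\mathbb{Z}\quad(j=0,1,2,\dots).
\]
Then $\lambda$ is an injective homomorphism from the multiplicative group of positive rationals to $\mathbb{T}$, and $\mu$ is additive and, as $\sqrt2$ is irrational, injective. For $p\in\beta\mathbb{N}$ let $\lambda_p$ and $\mu_p$ be the limits of $\lambda(x)$ and $\mu(\nu(x))$ along $p$, and put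
\[
\varepsilon_p(x)=\|\lambda(x)-\lambda_p\|,\qquad\delta_p(x)=\|\mu(\nu(x))-\mu_p\| .
\]
Both functions tend to $0$ along $p$. If $p\in\mathcal{D}$, both are positive for $p$-most $x$: the function $\varepsilon_p$ vanishes for at most one $x$ and $p$ is nonprincipal; $\mu(j)=\mu_p$ holds for at most one $j$, and $\nu(x)>j$ for $p$-most $x$. By Lemma~\ref{lem:additive}, $\lambda_{p\cdot r}=\lambda_p+\lambda_r$ and $\mu_{p\cdot r}=\mu_p+\mu_r$, so the triangle inequality gives, for all $x,y\in\mathbb{N}$,
\begin{equation}\label{eq:triangle}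
|\varepsilon_{p\cdot r}(xy)-\varepsilon_p(x)|\le\varepsilon_r(y),\qquad|\delta_{p\cdot r}(xy)-\delta_p(x)|\le\delta_r(y).
\end{equation}
As $y$ is chosen after $x$, the right-hand sides can be made negligible: the errors of a product are essentially the errors of its first factor.

\begin{lemma}\label{lem:free}
If $p\in\mathcal{D}$ and $tp=t'p$ with rationals $t,t'>0$, then $t=t'$.
\end{lemma}

\begin{proof}
From $\lambda(tx)=\lambda(t)+\lambda(x)$ we get $\lambda_{tp}=\lambda(t)+\lambda_p$. So $\lambda(t)=\lambda(t')$, and $\lambda$ is injective.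
\end{proof}

The statement that the logarithm is chosen after the valuation now takes the following form.

\begin{definition}\label{def:sharp}
An ultrafilter $p\in\mathcal{D}$ is \emph{sharp} if for every function $h:\{0,1,2,\dots\}\to(0,\infty)$ we have $\varepsilon_p(x)<h(\nu(x))$ for $p$-most $x$.
\end{definition}

\begin{lemma}\label{lem:sharp}
Every $e\in E_+$ is sharp.
\end{lemma}

\begin{proof}
Given $h$, apply Lemma~\ref{lem:split} with $B_j=\{y:\varepsilon_e(y)<h(j)/2\}$ and $\eta_j=h(j)/(2\theta)$. For $e$-most $z$ there is $y$ with $\varepsilon_e(y)<h(\nu(z))/2$ and $\|\lambda(z)-\lambda(y)\|\le\theta(\log z-\log y)<h(\nu(z))/2$. Adding the two bounds gives $\varepsilon_e(z)<h(\nu(z))$.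
\end{proof}

Sharpness distinguishes additive idempotents from products. This settles the smallest case of Theorem~\ref{thm:factor}, a single factor on one side.

\begin{lemma}\label{lem:notsharp}
If $p\in\beta\mathbb{N}$ is nonprincipal and $g\in\mathcal{D}$, then $p\cdot g$ is not sharp. In particular $p\cdot g\notin E_+$.
\end{lemma}

\begin{proof}
Let $q=p\cdot g\in\mathcal{D}$ and suppose that $q$ is sharp. Then $W=\{z:\varepsilon_q(z)<\frac1{\nu(z)+1}\}\in q$, so $\{x:x^{-1}W\in g\}$ belongs to $p$ and is infinite. Take distinct $x,x'$ in this set. For each $k$ the set $x^{-1}W\cap x'^{-1}W\cap2^k\mathbb{N}$ is in $g$; pick $y$ in it. Then $xy,x'y\in W$ and $\nu(xy),\nu(x'y)\ge k$, so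
\[
\|\lambda(x)-\lambda(x')\|=\|\lambda(xy)-\lambda(x'y)\|\le\varepsilon_q(xy)+\varepsilon_q(x'y)<\frac2{k+1}.
\]
Letting $k\to\infty$ gives $\lambda(x)=\lambda(x')$, so $x=x'$, a contradiction. The last assertion follows from Lemma~\ref{lem:sharp}.
\end{proof}

To prove Theorem~\ref{thm:factor} by induction we shall split off the first factor, $e_1\cdot(e_2\cdots e_n)$, and we need a property of the tail $e_2\cdots e_n$. Sharpness is lost in products because $\nu(xy)\ge\nu(y)$ is enormous while $\varepsilon(xy)$ stays near $\varepsilon(x)$. But by~\eqref{eq:triangle} the quantity $\delta$, which is also a function of the valuation, is not disturbed by the second factor. So we compare $\varepsilon$ with $\delta$ instead of $\nu$. Because $\delta$ is preserved only approximately, we restrict to monotone comparison functions.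

\begin{definition}\label{def:weak}
An ultrafilter $p\in\mathcal{D}$ is \emph{weakly sharp} if for every nondecreasing function $h:(0,\infty)\to(0,\infty)$ we have $\delta_p(x)>0$ and $\varepsilon_p(x)<h(\delta_p(x))$ for $p$-most $x$.
\end{definition}

\begin{lemma}\label{lem:weak}
\begin{enumerate}
\item[(a)] Every sharp ultrafilter is weakly sharp.
\item[(b)] If $p$ is weakly sharp and $r\in\mathcal{D}$, then $p\cdot r$ is weakly sharp.
\item[(c)] Every product $e_1\cdots e_l$ of $l\geq 1$ additive idempotents is weakly sharp.
\end{enumerate}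
\end{lemma}

\begin{proof}
Let $h:(0,\infty)\to(0,\infty)$ be nondecreasing.

(a) Let $p$ be sharp. Put $h'(j)=h(\|\mu(j)-\mu_p\|)$ if $\mu(j)\ne\mu_p$ and $h'(j)=1$ otherwise. For $p$-most $x$ we have $\delta_p(x)>0$ and $\varepsilon_p(x)<h'(\nu(x))=h(\delta_p(x))$.

(b) We know that $p\cdot r\in\mathcal{D}$. The function $\tau\mapsto\frac12h(\tau/2)$ is nondecreasing, so for $p$-most $x$ we have $\delta_p(x)>0$ and $\varepsilon_p(x)<\frac12h(\frac12\delta_p(x))$. Fix such an $x$. For $r$-most $y$ we have $\varepsilon_r(y)<\frac12h(\frac12\delta_p(x))$ and $\delta_r(y)<\frac12\delta_p(x)$. By~\eqref{eq:triangle}, $\delta_{p\cdot r}(xy)>\frac12\delta_p(x)>0$ and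
\[
\varepsilon_{p\cdot r}(xy)\le\varepsilon_p(x)+\varepsilon_r(y)<h\bigl(\tfrac12\delta_p(x)\bigr)\le h\bigl(\delta_{p\cdot r}(xy)\bigr).
\]

(c) The factor $e_1$ is weakly sharp by Lemma~\ref{lem:sharp} and~(a). If $l\ge2$, then $e_2\cdots e_l\in\mathcal{D}$, and (b) applies.
\end{proof}

\section{Cancellation of the first factor}\label{sec:cancel}

\begin{proposition}\label{prop:cancel}
Let $e,f$ be sharp, let $r,s$ be weakly sharp, and suppose $e\cdot r=f\cdot s$. Then there is a rational $t>0$ with $f=te$ and $s=t^{-1}r$.
\end{proposition}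

Let $p=e\cdot r=f\cdot s$. A typical $z$ for $p$ has two factorizations $z=xy=x'y'$, and we want to show that $x'/x$ is constant. If $y$ could be chosen after both $x$ and $x'$, and $y'$ too, this would be quick: $\lambda(x)+\lambda_r-\lambda(x')-\lambda_s$ has norm at most $\varepsilon_r(y)+\varepsilon_s(y')$, so it would have to vanish. The difficulty is that $y$ may depend only on $x$, and $y'$ only on $x'$; we have no control over the size of $x'$ when choosing $y$. The remedy is to find a bound for both $x$ and $x'$ that $y$ and $y'$ both know. This takes two rounds.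
\begin{itemize}
\item The number $\Delta=\varepsilon_p(z)$ depends only on $z$ and is comparable to both $\varepsilon_e(x)$ and $\varepsilon_f(x')$. By sharpness, $1/\Delta$ bounds $\nu(x)$ and $\nu(x')$. This suffices to run the quick argument for $\mu\circ\nu$, and it yields $\delta_r(y)=\delta_s(y')$.
\item Call this common value $D$. Then $1/D$ bounds $x$ and $x'$, and by weak sharpness $\varepsilon_r(y)$ and $\varepsilon_s(y')$ are smaller than any prescribed function of $D$. Now the quick argument works for $\lambda$.
\end{itemize}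

\begin{proof}[Proof of Proposition~\ref{prop:cancel}]
For real $N>0$ define two \emph{gap functions}:
\begin{itemize}
\item $\kappa(N)$ is the minimum of $1$ and all positive values of $\|\mu(j)+\mu_r-\mu(j')-\mu_s\|$ with integers $0\le j,j'\le N$;
\item $\omega(N)$ is the minimum of $1$ and all positive values of $\|\lambda(x)+\lambda_r-\lambda(x')-\lambda_s\|$ with $x,x'\in\mathbb{N}$, $x,x'\le N$.
\end{itemize}
Each is a minimum over a finite set that grows with $N$, so $\kappa$ and $\omega$ are positive and nonincreasing. By construction, a norm of the first kind that is smaller than $\kappa(N)$ is $0$, and a norm of the second kind that is smaller than $\omega(N)$ is $0$.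

\medskip\noindent\emph{The typical sets.} Let
\[
X=\Bigl\{x:\ 0<\varepsilon_e(x)<\frac1{2\nu(x)+2}\Bigr\}.
\]
Then $X\in e$ because $e$ is sharp. For $x\in X$ let $R_x$ be the set of $y$ such that
\begin{enumerate}
\item[(R1)] $\varepsilon_r(y)<\frac12\varepsilon_e(x)$,
\item[(R2)] $\delta_r(y)<\frac12\kappa\bigl(2/\varepsilon_e(x)\bigr)$,
\item[(R3)] $0<\delta_r(y)<1/x$,
\item[(R4)] $\varepsilon_r(y)<\frac12\omega\bigl(1/\delta_r(y)\bigr)$.
\end{enumerate}
Then $R_x\in r$. Indeed, (R1)--(R3) hold for $r$-most $y$ because $\varepsilon_r$ and $\delta_r$ tend to $0$ and $\delta_r$ is positive along $r$, and (R4) is weak sharpness of $r$ for the nondecreasing function $h(\tau)=\frac12\omega(1/\tau)$. Define $X'\in f$, and $S_{x'}\in s$ for $x'\in X'$, by the same conditions with $e,r,x,y$ replaced by $f,s,x',y'$ and with the same functions $\kappa$ and $\omega$. Call $(x,y,x',y')$ a \emph{match} if $x\in X$, $y\in R_x$, $x'\in X'$, $y'\in S_{x'}$ and $xy=x'y'$.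

\medskip\noindent\emph{Claim: every match satisfies $\lambda(x'/x)=\lambda_r-\lambda_s$.} Let $z=xy=x'y'$ and $\Delta=\varepsilon_p(z)$.

\emph{First round.} By~\eqref{eq:triangle} and (R1), $\frac12\varepsilon_e(x)<\Delta<\frac32\varepsilon_e(x)$; in particular $\Delta>0$. The upper bound and $x\in X$ give
\[
\nu(x)<\frac1{2\varepsilon_e(x)}<\frac3{4\Delta}<\frac1\Delta .
\]
The lower bound gives $1/\Delta<2/\varepsilon_e(x)$, so (R2) and the monotonicity of $\kappa$ give $\delta_r(y)<\frac12\kappa(1/\Delta)$. Since also $p=f\cdot s$, the same argument for $z=x'y'$, with the same $\Delta$, gives $\nu(x')<1/\Delta$ and $\delta_s(y')<\frac12\kappa(1/\Delta)$. From $\nu(x)+\nu(y)=\nu(x')+\nu(y')$ we obtain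
\begin{equation}\label{eq:mu}
\mu(\nu(x))+\mu_r-\mu(\nu(x'))-\mu_s=\bigl(\mu(\nu(y'))-\mu_s\bigr)-\bigl(\mu(\nu(y))-\mu_r\bigr).
\end{equation}
The right side has norm at most $\delta_s(y')+\delta_r(y)<\kappa(1/\Delta)$. As $\nu(x),\nu(x')\le1/\Delta$, the left side is $0$. Then the right side of~\eqref{eq:mu} is $0$ as well, so $\delta_r(y)=\delta_s(y')$. Call this value $D$.

\emph{Second round.} By (R3), $D>0$ and $x,x'<1/D$. By (R4), $\varepsilon_r(y)$ and $\varepsilon_s(y')$ are both less than $\frac12\omega(1/D)$. From $\lambda(x)+\lambda(y)=\lambda(x')+\lambda(y')$ we obtain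
\[
\lambda(x)+\lambda_r-\lambda(x')-\lambda_s=\bigl(\lambda(y')-\lambda_s\bigr)-\bigl(\lambda(y)-\lambda_r\bigr),
\]
and the right side has norm less than $\omega(1/D)$. So the left side is $0$, which proves the claim.

\medskip\noindent\emph{Matches exist, even after shrinking.} Let $X_0\subseteq X$, $R^0_x\subseteq R_x$, $X_0'\subseteq X'$ and $S^0_{x'}\subseteq S_{x'}$ be members of $e$, $r$, $f$, $s$ respectively. The set $A=\{xy:x\in X_0,\ y\in R^0_x\}$ satisfies $x^{-1}A\supseteq R_x^0$ for $x\in X_0$, so $A\in e\cdot r=p$. For the same reason $\{x'y':x'\in X'_0,\ y'\in S^0_{x'}\}\in f\cdot s=p$. The two sets intersect, which gives a match with entries in the smaller sets.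

\medskip\noindent\emph{Conclusion.} By the claim and the injectivity of $\lambda$, the ratio $x'/x$ is the same rational $t$ for all matches. Thus every match has $x'=tx$ and, since $xy=x'y'$, also $y'=t^{-1}y$. If $f\ne te$, take disjoint sets $U\in te$ and $V\in f$, and put $X_0=\{x\in X:tx\in U\}\in e$ and $X_0'=X'\cap V\in f$. A match with $x\in X_0$ and $x'\in X_0'$ has $x'=tx\in U\cap V$, which is absurd. If $s\ne t^{-1}r$, take disjoint sets $U\in t^{-1}r$ and $V\in s$, and put $R_x^0=\{y\in R_x:t^{-1}y\in U\}\in r$ and $S^0_{x'}=S_{x'}\cap V\in s$. A match with $y\in R_x^0$ and $y'\in S_{x'}^0$ has $y'=t^{-1}y\in U\cap V$, which is again absurd.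
\end{proof}

\begin{remark}\label{rem:hyp}
Sharpness of $e$ and $f$ is used only for $X\in e$ and $X'\in f$, and weak sharpness of $r$ and $s$ only for (R4). The first factors must be sharp; weakly sharp is not enough. For $e,g,s\in E_+$ we have $e\cdot(g\cdot s)=(e\cdot g)\cdot s$, and $e$, $g\cdot s$, $e\cdot g$, $s$ are all weakly sharp. But $e\cdot g\ne te$ for every rational $t>0$, since $te\in E_+$ and $e\cdot g\notin E_+$ by Lemma~\ref{lem:notsharp}.
\end{remark}

\section{Unique factorization}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:factor}]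
If $n=m$, $f_i=t_ie_i$ and $t_1\cdots t_n=1$, then Lemma~\ref{lem:rational}(a),(b) lets us move the scalars out one at a time:
\[
f_1\cdots f_n=(t_1e_1)\cdots(t_ne_n)=(t_1\cdots t_n)(e_1\cdots e_n)=e_1\cdots e_n .
\]

Conversely, suppose $e_1\cdots e_n=f_1\cdots f_m$. The conclusion is symmetric in the two lists, because $f_i=t_ie_i$ is equivalent to $e_i=t_i^{-1}f_i$. So we may assume $n\le m$, and we use induction on $n$.

Let $n=1$. If $m\ge2$, then $e_1=f_1\cdot(f_2\cdots f_m)$ with $f_1$ nonprincipal and $f_2\cdots f_m\in\mathcal{D}$, which contradicts Lemma~\ref{lem:notsharp}. So $m=1$ and $f_1=e_1$, and we take $t_1=1$.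

Let $n\ge2$, so that $m\ge2$, and put $r=e_2\cdots e_n$ and $s=f_2\cdots f_m$. Then $e_1$ and $f_1$ are sharp by Lemma~\ref{lem:sharp}, $r$ and $s$ are weakly sharp by Lemma~\ref{lem:weak}(c), and $e_1\cdot r=f_1\cdot s$. Proposition~\ref{prop:cancel} gives a rational $t_1>0$ with $f_1=t_1e_1$ and $s=t_1^{-1}r$. By Lemma~\ref{lem:rational}(b) the second equation reads
\[
(t_1^{-1}e_2)\cdot e_3\cdots e_n=f_2\cdots f_m ,
\]
and $t_1^{-1}e_2\in E_+$ by Lemma~\ref{lem:rational}(c). By induction $n-1=m-1$, and there are positive rationals $t_2',t_3,\dots,t_n$ with product $1$ such that $f_2=t_2'(t_1^{-1}e_2)$ and $f_i=t_ie_i$ for $i\ge3$. With $t_2=t_2'/t_1$ we have $f_i=t_ie_i$ for all $i$ and $t_1t_2t_3\cdots t_n=t_2't_3\cdots t_n=1$.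
\end{proof}

By Lemma~\ref{lem:free}, the rationals $t_i$ in Theorem~\ref{thm:factor} are uniquely determined.

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(a) Let $e^n=f^m$. By Theorem~\ref{thm:factor}, $n=m$ and $f=t_ie$ for $i=1,\dots,n$ with $t_1\cdots t_n=1$. By Lemma~\ref{lem:free} all $t_i$ are equal, so $t_1^n=1$, hence $t_1=1$ and $f=e$. The converse is immediate.

(b) If $e\cdot f=f\cdot e$, Theorem~\ref{thm:factor} applied to the lists $(e,f)$ and $(f,e)$ gives $f=t_1e$. Conversely, $e\cdot(te)=t(e\cdot e)=(te)\cdot e$ by Lemma~\ref{lem:rational}(b).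

(c) If $p$ is principal at $k$, then $p\cdot e=ke\in E_+$ by Lemma~\ref{lem:rational}(c). If $p$ is nonprincipal, then $p\cdot e\notin E_+$ by Lemma~\ref{lem:notsharp}. Since additive idempotents are nonprincipal, no product of two of them lies in $E_+$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Griffin}
Conner Griffin, \emph{Infinite Sum-Product Configurations in Parallel}, arXiv:2605.24751 (2026).

\end{thebibliography}
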